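# Large vacant clusters of random walk on the torus and of random interlacements: deviations at speed $N^{d-2}$

Throughout, $d\ge 3$, graphs are nearest-neighbor graphs, a *cluster* of a vertex set $W$ is a connected component of the subgraph induced by $W$, and $B_N=\{0,\dots,N-1\}^d\subset\mathbb Z^d$. A *cube of side $s$* is a translate of $B_s$, so it has $s^d$ points.

## 1. Independent sites: an upper tail from one cut

Keep each site of $\mathbb Z^d$ independently with probability $p$, let $V$ be the set of kept sites, and let $\theta$ be the probability that $0$ lies in an infinite cluster of $V$. How likely is it that the largest cluster of $V\cap B_N$ has more than $(\theta+\varepsilon)N^d$ sites? In this case the answer takes one page, and its tools stay with us.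

**Definition.** For a vertex set $W$ and $h\in\mathbb N$, $S_h(W)$ is the union of the clusters of $W$ with at least $h$ vertices.

For example, if $W=\{0,e_1,5e_1\}$, then $S_1(W)=W$, $S_2(W)=\{0,e_1\}$ and $S_3(W)=\emptyset$. If $W\subset W'$, then $S_h(W)\subset S_h(W')$. A cluster with at least $h$ vertices is contained in $S_h$, so $|S_h|$ bounds the size of the largest cluster from above, and it is almost a sum of local quantities.

**Lemma 1 (cutting).** Let $Q$ be a cube in $\mathbb Z^d$, or a torus, and let $q\subset Q$ be a cube of side $L$; if $Q$ is a torus, let its side be at least $2L$. Let $V\subset Q$ and $h\ge1$. For all but at most $2dhL^{d-1}$ points $w\in q$, $w\in S_h(V)$ implies $w\in S_h(V\cap q)$.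

*Proof.* Call $w\in q$ exceptional if $q$ can be left from $w$ in at most $h$ steps. For each of the $2d$ faces at most $hL^{d-1}$ points are that close to it, so there are at most $2dhL^{d-1}$ exceptional points. Let $w\in S_h(V)$ be a non-exceptional point of $q$, and let $\mathcal K$ be its cluster in $V\cap q$. If no point of $\mathcal K$ has a neighbor in $V\setminus q$, then $\mathcal K$ is a cluster of $V$, so $|\mathcal K|\ge h$. Otherwise some $w'\in\mathcal K$ has a neighbor outside $q$. A simple path in $\mathcal K$ from $w$ to $w'$, followed by one step out of $q$, has more than $h$ steps, so the path in $\mathcal K$ has more than $h$ vertices. In both cases $w\in S_h(V\cap q)$. $\square$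

**Proposition 2 (independent sites).** For every $\varepsilon>0$ there are $C,c>0$ such that for all $N\ge1$ the largest cluster of $V\cap B_N$ has more than $(\theta+\varepsilon)N^d$ vertices with probability at most $Ce^{-cN^d}$.

*Proof.* The events $\{|\text{cluster of }0|\ge h\}$ decrease, as $h\to\infty$, to the event that the cluster of $0$ is infinite. Choose $h$ such that $P[|\text{cluster of }0|\ge h]\le\theta+\frac\varepsilon4$, then $L$ with $2dh/L\le\frac\varepsilon4$. Let $n=\lfloor N/L\rfloor$ and cut $[0,nL)^d$ into $n^d$ cubes $q_x$ of side $L$. By Lemma 1,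
$$|S_h(V\cap B_N)|\le\sum_x|S_h(V\cap q_x)|+n^d\cdot2dhL^{d-1}+\big(N^d-(nL)^d\big).$$
Since $N<(n+1)L$, the last term is at most $\frac dnN^d$, which is at most $\frac\varepsilon8N^d$ for $N$ large. If $|S_h(V\cap B_N)|>(\theta+\varepsilon)N^d$, then $\sum_x|S_h(V\cap q_x)|>(\theta+\frac{5\varepsilon}8)n^dL^d$. The variables $Y_x=L^{-d}|S_h(V\cap q_x)|$ are i.i.d. with values in $[0,1]$ and mean at most $\theta+\frac\varepsilon4$. By Hoeffding's inequality the event has probability at most $\exp(-2(\frac{3\varepsilon}8)^2n^d)$. If $\varepsilon N^d\ge h$ and the largest cluster has more than $(\theta+\varepsilon)N^d$ vertices, it is contained in $S_h(V\cap B_N)$. Small $N$ are absorbed in $C$. $\square$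

Two features made this easy: cubes were independent, and only the upper tail was considered. In these notes the sites are not independent, and both tails are wanted.

## 2. Vacant sets of random walk and of interlacements

**Potential theory.** $P_x$ is the law of simple random walk from $x$, on $\mathbb Z^d$ or on a torus. Write $H_A=\inf\{n\ge0:X_n\in A\}$ and $\tilde H_A=\inf\{n\ge1:X_n\in A\}$. On $\mathbb Z^d$, $G$ is the Green function; for finite $A$ let $e_A(x)=P_x[\tilde H_A=\infty]1_{x\in A}$, $\mathrm{cap}(A)=\sum_xe_A(x)$, $\bar e_A=e_A/\mathrm{cap}(A)$. We write $|\cdot|$ for the Euclidean norm and $|\cdot|_\infty$ for the sup-norm (torus sup-distance on tori). Constants $C,c>0$ depend on $d$ only unless stated otherwise, and change from place to place.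

**(F1)** (Lawler–Limic, *Random Walk: A Modern Introduction*, Chs. 2, 4, 6.) $P_0[X_n=x]\le Cn^{-d/2}$ and $G(x)=c_d|x|^{2-d}+O(|x|^{-d})$. Hence $G(x)\asymp(|x|\vee1)^{2-d}$, and $|G(y+w)-G(y)|\le C(|w|\vee1)|y|^{1-d}$ for $|w|\le|y|/2$. Cubes $B$ of side $s$ satisfy $cs^{d-2}\le\mathrm{cap}(B)\le Cs^{d-2}$. For finite $A$, $P_z[H_A<\infty]=\sum_xG(z-x)e_A(x)$.

**(F2)** (Sznitman, Ann. of Math. 171 (2010).) The random interlacement set $\mathcal I^u\subset\mathbb Z^d$ at level $u\ge0$ has the following law in a finite set $A$: $\mathcal I^u\cap A$ is distributed as $A\,\cap$ (union of the ranges of a $\mathrm{Poisson}(u\,\mathrm{cap}(A))$ number of i.i.d. walks started from $\bar e_A$). In particular $P[\mathcal I^u\cap A=\emptyset]=e^{-u\,\mathrm{cap}(A)}$, so by inclusion–exclusion the probability of an event depending on finitely many sites is continuous in $u$. The sets $\mathcal I^u$ can be coupled so as to increase with $u$, and $\mathcal I^u$ is ergodic under translations. The *vacant set* is $\mathcal V^u=\mathbb Z^d\setminus\mathcal I^u$.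

*Example.* For $A=\{0\}$, $1=P_0[H_A<\infty]=G(0)e_A(0)$, so $\mathrm{cap}(\{0\})=1/G(0)$ and $P[0\in\mathcal V^u]=e^{-u/G(0)}$. For $A=\{0,x\}$ the two values of $e_A$ agree by symmetry and $1=(G(0)+G(x))e_A(0)$, so $\mathrm{cap}(A)=2/(G(0)+G(x))$. The covariance of $1_{0\in\mathcal V^u}$ and $1_{x\in\mathcal V^u}$ is therefore
$$e^{-2u/(G(0)+G(x))}-e^{-2u/G(0)},$$
which for fixed $u>0$ has order $G(x)\asymp|x|^{2-d}$ as $|x|\to\infty$. The covariances are not summable over $x$.

**The two largest clusters.** Let $\theta(u)$ be the probability that $0$ lies in an infinite cluster of $\mathcal V^u$ and $u_*=\inf\{u\ge0:\theta(u)=0\}$; it is known that $0<u_*<\infty$. Let $\mathbb T_N=(\mathbb Z/N\mathbb Z)^d$ and let $X$ be simple random walk on $\mathbb T_N$ with uniform starting point, $X_{[0,t]}=\{X_n:0\le n\le t\}$. Denote by $\mathcal C^u_{\max}$ a largest cluster of $\mathbb T_N\setminus X_{[0,uN^d]}$, and by $\mathcal C^{u,\mathrm{box}}_{\max}$ a largest cluster of $\mathcal V^u\cap B_N$. The size is $0$ if there is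 no cluster. The remaining facts are these.

**(F3)** $\theta$ is continuous on $[0,u_*)$ (Teixeira, Ann. Appl. Probab. 19 (2009) 454–466). Left-continuity on $(0,\infty)$ is elementary: $\theta=\inf_h\theta_h$ with $\theta_h(u)=P[|\text{cluster of }0\text{ in }\mathcal V^u|\ge h]$. Each $\theta_h$ depends on finitely many sites, so it is continuous, and it is nonincreasing. Thus $\limsup_{v\uparrow u}\theta(v)\le\inf_h\theta_h(u)=\theta(u)\le\theta(v)$ for $v<u$.

**(F4)** (Teixeira–Windisch; Duminil-Copin–Goswami–Rodriguez–Severo–Teixeira.) For $u\in[0,u_*)$, $|\mathcal C^{u,\mathrm{box}}_{\max}|/N^d\to\theta(u)$ in probability. The analogous fact on the torus is also known, but it will not be used.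

**(F5)** $P[|\mathrm{Bin}(n,p)-np|\ge an]\le2e^{-2a^2n}$, and $P[|\mathrm{Poi}(\lambda)-\lambda|\ge a\lambda]\le2e^{-a^2\lambda/3}$ for $a\in[0,1]$. If $\Gamma_n$ is a sum of $n$ i.i.d. geometric($p$) variables with values $\ge1$, then $P[\Gamma_n>n']=P[\mathrm{Bin}(n',p)<n]$.

Does the convergence in (F4), and its analog on the torus, hold with probability of deviation at most $C\exp(-N^c)$? This is asked in Xinyi Li, Yu Liu, Yuanzheng Wang, "Sharp asymptotics of disconnection time of large cylinders by simple and biased random walks", arXiv:2409.17900 (2024). Precisely, the claims are that for all $u\in[0,u_*)$ and $\varepsilon>0$ there are $C,c>0$ depending on $u,\varepsilon$ with, for all $N\ge1$,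

(i) $P\big[\big||\mathcal C^u_{\max}|/N^d-\theta(u)\big|>\varepsilon\big]\le C\exp(-N^c)$;

(ii) $P\big[\big||\mathcal C^{u,\mathrm{box}}_{\max}|/N^d-\theta(u)\big|>\varepsilon\big]\le C\exp(-N^c)$.

Both are true, with a larger exponent.

**Theorem 3.** Let $u\in[0,u_*)$, $\varepsilon>0$. There are $C,c>0$ depending on $d,u,\varepsilon$ such that for all $N\ge1$
$$P\Big[\Big|\tfrac{|\mathcal C^{u}_{\max}|}{N^d}-\theta(u)\Big|>\varepsilon\Big]\le Ce^{-cN^{d-2}},\qquad P\Big[\Big|\tfrac{|\mathcal C^{u,\mathrm{box}}_{\max}|}{N^d}-\theta(u)\Big|>\varepsilon\Big]\le Ce^{-cN^{d-2}}.$$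

Since $d-2\ge1$, $Ce^{-cN^{d-2}}\le C'e^{-N^{1/2}}$, so Theorem 3 implies (i) and (ii).

**Theorem 4.** (a) For every $u>0$, $\varepsilon>0$, in both models, $P[|\mathcal C_{\max}|>(\theta(u)+\varepsilon)N^d]\le Ce^{-cN^{d-2}}$. In particular the bounds of Theorem 3 also hold for all $u>u_*$.

(b) Let $0<u<u_*$. If $0<\varepsilon<1-\theta(u)$, then in both models $P[|\mathcal C_{\max}|>(\theta(u)+\varepsilon)N^d]\ge e^{-C'N^{d-2}}$ for large $N$. If $0<\varepsilon<\theta(u)$, then $P[|\mathcal C^{u,\mathrm{box}}_{\max}|<(\theta(u)-\varepsilon)N^d]\ge e^{-C'N^{d-2}}$ for large $N$. Hence in the box model $-\log P\big[\big||\mathcal C^{u,\mathrm{box}}_{\max}|/N^d-\theta(u)\big|>\varepsilon\big]\asymp N^{d-2}$ if $\varepsilon<\max(\theta,1-\theta)$, and the event is impossible otherwise. (No matching lower bound for downward deviations on the torus is claimed.)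

*The level $u=0$.* Here $\theta(0)=1$, the box is entirely vacant, and $\mathbb T_N$ minus one vertex is connected for $N\ge3$, so its largest cluster has $N^d-1$ vertices. Theorem 3 is trivial, and from now on $u>0$.

## 3. Three places where the one-cut argument stops

**Dependence.** Hoeffding's inequality is not available, and the conclusion of Proposition 2 is false for interlacements. By (F2) and (F1), $P[\mathcal I^u\cap B_N=\emptyset]=e^{-u\,\mathrm{cap}(B_N)}\ge e^{-CuN^{d-2}}$, and then $|\mathcal C^{u,\mathrm{box}}_{\max}|=N^d$. So no upper-tail bound can be better than $e^{-CN^{d-2}}$ as soon as $\theta(u)+\varepsilon<1$. We will need a substitute for independence whose error is $e^{-cL^{d-2}}$ for cubes of side $L$.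

**The lower tail.** A few missing sites can destroy a cluster. Let $V$ be $B_N$ without the hyperplane $\{x_1=\lfloor N/2\rfloor\}$. Only $N^{d-1}$ sites are missing, but the largest cluster has at most $\lceil N/2\rceil N^{d-1}$ vertices. If $B_N$ is cut into $n^d$ cubes of which some are "bad", the lower tail tolerates only about $\beta n^{d-1}$ bad cubes with $\beta$ small, and not $\beta n^d$.

**No rate.** Suppose for a moment that cubes are independent and each is bad with probability $p_L$. If more than $\beta n^{d-1}$ cubes are bad, a set of $j\approx\beta n^{d-1}$ cubes is bad. There are at most $n^{dj}$ such sets, and the union bound gives $(n^dp_L)^j$. This is useful only if $p_L<n^{-d}$. The law of large numbers (F4) says $p_L\to0$, with no rate, so one can only take $n$ bounded as $L$ grows through a fixed number. One cut with $n\to\infty$ is not possible at the start.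

The proof will therefore use many cuts, each raising the probability of being bad to a power $j$. The reason why this can reach the exponent $d-2$ is a comparison of two powers: the tolerance is $n^{d-1}$ bad cubes, while a cut by a factor $n$ has to multiply $-\log p$ by $n^{d-2}$ only. There is a spare factor $n$ in each cut, and it pays for everything else. We need a deterministic statement about bad cubes (Section 4), a decoupling (Sections 5–7), and a choice of scales (Sections 8–10).

## 4. Few bad cubes force one large cluster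

Fix $\theta_0\in[0,1]$ and $h\in\mathbb N$. For a cube or torus $Q$ of side $\ell$ and $V\subset Q$ let
$$F_1(Q,\eta)=\{\text{the largest cluster of }V\text{ has}<(\theta_0-\eta)\ell^d\text{ vertices}\},\qquad F_2(Q,\eta)=\{|S_h(V)|>(\theta_0+\eta)\ell^d\}.$$
"Increasing" and "decreasing" will always mean: as a function of the *occupied* set. When $V$ is the vacant set, $1_{F_1}$ is increasing and $1_{F_2}$ is decreasing.

Let $L\ge1$, $n=\lfloor\ell/L\rfloor\ge20$, and let $Q=[0,\ell)^d$ or $Q=\mathbb T_\ell$, identified with $[0,\ell)^d$ as a set. Put $q_x=Lx+[0,L)^d$ for $x\in\{0,\dots,n-1\}^d$, $\Lambda=\{2,\dots,n-3\}^d$, and $W_x=Lx+[-2L,3L)^d$ for $x\in\Lambda$; then $W_x\subset[0,nL)^d$ is a cube of side $5L$ that contains $q_y$ for $|y-x|_1\le1$.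

**Definition.** A site $x\in\Lambda$ is *1-bad* if $F_1(q_y,\eta)$ occurs (for $V\cap q_y$) for some $y$ with $|y-x|_1\le1$, or $F_1(W_x,\eta)$ occurs. It is *2-bad* if $F_2(q_x,\eta)$ or $F_2(W_x,\eta)$ occurs. It is *bad* if it is 1-bad or 2-bad.

These are functions of $V\cap W_x$, and only non-wrapping adjacency is used in them. *Example:* let $0<\eta<\theta_0<1-\eta$ and $L^d\ge h$. If $V=\emptyset$, every $x\in\Lambda$ is 1-bad and none is 2-bad. If $V=Q$, every $x$ is 2-bad and none is 1-bad.

**Lemma 5 (isoperimetry).** In a grid $\Lambda$ of side $n'$, if $|U|\le n'^d/2$, the set $\partial_{\rm ext}U$ of vertices of $\Lambda\setminus U$ with a neighbor in $U$ satisfies $|\partial_{\rm ext}U|\ge|U|/(2dn')$.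

*Proof.* Join each $p\in U$ to each $p'\in\Lambda\setminus U$ by the path that changes the coordinates one at a time, in order. Consider an edge in direction $i$ on such a path. The edge determines $p'_1,\dots,p'_{i-1},p_{i+1},\dots,p_d$; the coordinates $p_1,\dots,p_{i-1},p'_{i+1},\dots,p'_d$ are free, which gives at most $n'^{d-1}$ choices; and $p_i,p'_i$ lie on different sides of the edge, which gives at most $2\cdot\frac{n'^2}4$ choices. So an edge lies on at most $n'^{d+1}/2$ paths. There are at least $|U|n'^d/2$ pairs, and each path uses at least one edge between $U$ and its complement. Hence there are at least $|U|/n'$ such edges, and each vertex of $\partial_{\rm ext}U$ belongs to at most $2d$ of them. $\square$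

**Proposition 6.** There is $C_1=C_1(d)$ such that, for $\beta>0$ and $\eta'=C_1(\beta+\frac1n+\frac hL)$:

(a) if $\#\{2\text{-bad}\}\le\beta n^{d-1}$, then $F_2(Q,\eta+\eta')$ does not occur;

(b) if $\theta_0>0$, $\eta\le\theta_0/(4\cdot5^d)$, $\frac{\theta_0}2L^d\ge h$ and $\#\{\text{bad}\}\le\beta n^{d-1}$, then $F_1(Q,\eta+\eta')$ does not occur. More precisely, $V\cap[0,\ell)^d$ has, without wrapping edges, a cluster with at least $(\theta_0-\eta-\eta')\ell^d$ vertices.

*Proof.* **Part (a)** repeats the count of Section 1. A site $x\in\Lambda$ that is not 2-bad has $|S_h(V\cap q_x)|\le(\theta_0+\eta)L^d$. By Lemma 1 in each $q_x$,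
$$|S_h(V)|\le n^dL^d(\theta_0+\eta)+\beta n^{d-1}L^d+\big(n^d-(n-4)^d\big)L^d+n^d\,2dhL^{d-1}+\big(\ell^d-(nL)^d\big).$$
The terms account for good sites, 2-bad sites, sites outside $\Lambda$, exceptional points, and points outside $\bigcup q_x$. Here $n^d-(n-4)^d\le4dn^{d-1}$, and $\ell<(n+1)L$ gives $(nL)^d\ge\ell^d(1-\frac dn)$. Divide by $\ell^d\ge(nL)^d$: the result is at most $\theta_0+\eta+\frac\beta n+\frac{4d}n+\frac{2dh}L+\frac dn$, hence at most $\theta_0+\eta+\eta'$ if $C_1\ge5d$.

**Part (b), step 1: neighboring good cubes are connected.** This step turns densities into connections. For each $y$ let $g_y$ be a largest cluster of $V\cap q_y$, chosen by a fixed rule. Let $x$ be not bad. Then $V\cap W_x$ has a cluster $\mathcal C$ with $|\mathcal C|\ge(\theta_0-\eta)(5L)^d\ge h$, and for $|y-x|_1\le1$ we have $|g_y|\ge(\theta_0-\eta)L^d\ge\frac{\theta_0}2L^d\ge h$. Both $\mathcal C$ and $g_y$ are contained in $S_h(V\cap W_x)$, which has at most $(\theta_0+\eta)(5L)^d$ vertices. If $g_y\not\subset\mathcal C$, then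 $g_y$, being connected, is disjoint from $\mathcal C$, so
$$(\theta_0-\eta)5^dL^d+(\theta_0-\eta)L^d\le(\theta_0+\eta)5^dL^d,\quad\text{that is,}\quad\theta_0\le(2\cdot5^d+1)\eta.$$
This contradicts $\eta\le\theta_0/(4\cdot5^d)$. So $g_y\subset\mathcal C$ for all these $y$. In particular, if $x,y\in\Lambda$ are neighbors and both are not bad, $g_x$ and $g_y$ are connected in $V\cap W_x$.

**Part (b), step 2: the good sites have a giant component.** Let $\mathfrak B$ be the set of bad sites and $n'=n-4\ge\frac45n$. We may assume $\beta<\beta_d$ with $\beta_d$ small: otherwise $\eta'\ge1$ for $C_1\ge1/\beta_d$, and there is nothing to prove. In particular $|\Lambda\setminus\mathfrak B|\ge\frac34n'^d$.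

Suppose that all components of $\Lambda\setminus\mathfrak B$ had at most $n'^d/2$ vertices. Then some union $U$ of components satisfies $\frac14n'^d\le|U|\le\frac12n'^d$: if one component has at least $\frac14n'^d$ vertices, take it; otherwise add components one by one until the total first reaches $\frac14n'^d$, and the total is then below $\frac12n'^d$. Since $\partial_{\rm ext}U\subset\mathfrak B$, Lemma 5 gives $\frac14n'^d\le2dn'\beta n^{d-1}$, so $(\frac45)^{d-1}\le8d\beta$. This is impossible for $\beta_d$ small.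

So there is a component $\Gamma$ with more than $n'^d/2$ vertices. The union $U$ of all other components has $|U|<n'^d/2$ and $\partial_{\rm ext}U\subset\mathfrak B$, so $|U|\le2dn'\beta n^{d-1}\le2d\beta n^d$. Therefore
$$|\Gamma|\ge n'^d-|\mathfrak B|-|U|\ge n^d\Big(1-\frac{4d}n-3d\beta\Big).$$

**Part (b), step 3: count.** By step 1 all $g_x$, $x\in\Gamma$, lie in one cluster of $V\cap[0,\ell)^d$ without wrapping edges. They are disjoint, so this cluster has at least
$$n^d\Big(1-\frac{4d}n-3d\beta\Big)(\theta_0-\eta)L^d\ge\Big(1-\frac{4d}n-3d\beta\Big)\Big(1-\frac dn\Big)(\theta_0-\eta)\ell^d\ge\Big(\theta_0-\eta-\frac{5d}n-3d\beta\Big)\ell^d$$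
vertices, if $\frac{4d}n+3d\beta\le1$. Otherwise $\eta'\ge1$ for $C_1\ge4d$, and the claim is trivial. Take $C_1\ge5d$. $\square$

## 5. Where a walk first hits a cube

To compare what happens in distant cubes, we show that a walk coming from far away first hits a cube $B$ with law close to $\bar e_B$, wherever it comes from.

Let $B$ be a cube of side $s\ge1$ and $b\in B$, so $|w-b|_\infty\le s$ for $w\in B$. Let $B^{(\lambda)}=\{|y-b|_\infty\le\lambda s\}$, $\tilde B=B^{(K)}$ with $K\in\mathbb N$, and $e^*(x)=P_x[H_{\tilde B^c}<\tilde H_B]$ for $x\in B$.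

**Lemma 7 (one cube in $\mathbb Z^d$).** For $K\ge K_0(d)$, with all $O(\cdot)$ depending on $d$ only, for $x\in B$:

(a) if $|y-b|_\infty\ge\sqrt Ks$, then $P_y[H_B<\infty,X_{H_B}=x]=e_B(x)G(y-b)(1+O(K^{-1/4}))$;

(b) if $|y-b|_\infty=\lceil\sqrt Ks\rceil$, then $P_y[H_B<H_{\tilde B^c},X_{H_B}=x]=e_B(x)G(y-b)(1+O(K^{-1/4}))$;

(c) $e^*(x)=e_B(x)(1+O(K^{-1/4}))$;

(d) $P_z[H_B<\infty]=O(K^{-1/4})$ for $z\notin\tilde B$.

*Proof.* **(d) and (c): returning from afar is unlikely.** Let $z\notin B^{(\lambda)}$, $\lambda\ge2$. Then $|z-x|\ge\lambda s/2$ for $x\in B$, and by (F1) $P_z[H_B<\infty]=\sum_xG(z-x)e_B(x)\le C(\lambda s)^{2-d}s^{d-2}=C\lambda^{2-d}$. The choice $\lambda=K$ gives (d). Let $T_\lambda$ be the first time outside $B^{(\lambda)}$. A walk that never returns to $B$ leaves $B^{(\lambda)}$ first, so $e_B(x)=E_x[T_\lambda<\tilde H_B;\,P_{X_{T_\lambda}}[H_B=\infty]]$ and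
$$(1-C\lambda^{2-d})P_x[T_\lambda<\tilde H_B]\le e_B(x)\le P_x[T_\lambda<\tilde H_B].\tag{1}$$
The choice $\lambda=K$ gives (c).

**(a): reverse the path.** Let $\lambda=K^{1/4}$, so $y\notin B^{(\lambda)}$. A path from $y$ that hits $B$ first at time $n$ in $x$, read backward, starts at $x$, is outside $B$ at times $1,\dots,n$, and ends at $y$. Hence
$$P_y[H_B<\infty,X_{H_B}=x]=\sum_{n\ge1}P_x[X_n=y,\tilde H_B>n]=E_x\big[T_\lambda<\tilde H_B;\,g_B(X_{T_\lambda},y)\big],$$
where $g_B(w,y)=G(w-y)-E_w[H_B<\infty;G(X_{H_B}-y)]$ is the expected number of visits to $y$ before $H_B$; the second equality is the strong Markov property at $T_\lambda$, since $y\notin B^{(\lambda)}$. For $w=X_{T_\lambda}$ we have $|w-b|\le CK^{1/4}s$, and $|y-b|\ge\sqrt Ks$. By (F1), $G(w-y)=G(y-b)(1+O(K^{-1/4}))$ and $G(X_{H_B}-y)=G(y-b)(1+O(K^{-1/2}))$, while $P_w[H_B<\infty]=O(K^{-(d-2)/4})=O(K^{-1/4})$. So $g_B(w,y)=G(y-b)(1+O(K^{-1/4}))$. By (1), $P_x[T_\lambda<\tilde H_B]=e_B(x)(1+O(K^{-1/4}))$.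

**(b): discard the walks that leave $\tilde B$ first.** The probability in (a) exceeds the one in (b) by at most $\sup_{z\notin\tilde B}P_z[H_B<\infty,X_{H_B}=x]\le Ce_B(x)(Ks)^{2-d}$, by (a). Since $G(y-b)\ge c(\sqrt Ks)^{2-d}$, the difference is $O(K^{-(d-2)/2})e_B(x)G(y-b)$. $\square$

**Setting (S).** $T=\mathbb T_M$; $B_1,\dots,B_m\subset T$ are cubes of side $s$, with $b_i$ and $\tilde B_i=B_i^{(K)}$ as above; $M\ge4Ks$, so that each $\tilde B_i$ with its outer boundary lifts injectively to $\mathbb Z^d$; and the $\tilde B_i$ are at pairwise sup-distance $\ge2$. Put $F=\bigcup_iB_i$.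

**Lemma 8 (several cubes in the torus).** In setting (S) with $K\ge K_0$, for $z\notin\bigcup_j\tilde B_j$ and $x\in B_i$,
$$P_z[X_{H_F}=x]=\bar e_{B_i}(x)\,P_z[X_{H_F}\in B_i]\,(1+O(K^{-1/4})).$$

*Proof.* Green functions on the torus are avoided by looking at the last approach. Let $V=\{|y-b_i|_\infty\le\lceil\sqrt Ks\rceil\}$, $\tau_1=H_V$, $\sigma_k$ the first time after $\tau_k$ outside $\tilde B_i$, $\tau_{k+1}$ the first time after $\sigma_k$ in $V$. Since the walk is outside $V$ at time $0$ and at each $\sigma_k$, we have $|X_{\tau_k}-b_i|_\infty=\lceil\sqrt Ks\rceil$, and so $X_{\tau_k}\notin B_i$. If $X_{H_F}\in B_i\subset V$, let $k$ be the last index with $\tau_k\le H_F$. Then $\tau_k<H_F$, and $H_F<\sigma_k$, since $\sigma_k\le H_F$ would give $\tau_{k+1}\le H_F$. So there is exactly one $k$ with $\tau_k<H_F<\sigma_k$. Before $\sigma_k$ the walk is in $\tilde B_i$, and $F\cap\tilde B_i=B_i$. By the strong Markov property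
$$P_z[X_{H_F}=x]=\sum_k\sum_yP_z[\tau_k<H_F,X_{\tau_k}=y]\,P_y[H_{B_i}<H_{\tilde B_i^c},X_{H_{B_i}}=x].$$
The last probability can be computed on the lift to $\mathbb Z^d$. By Lemma 7(b) the double sum is $e_{B_i}(x)\,\Gamma\,(1+O(K^{-1/4}))$ with $\Gamma$ not depending on $x$ (and finite, because the left side is at most $1$ and $e_{B_i}\not\equiv0$). Sum over $x\in B_i$ and divide. $\square$

## 6. Counting the excursions to one cube

Let $m=1$ in (S), $X_0=x_0\notin\tilde B$. Put $D_0=0$, let $R_k$ be the first time $\ge D_{k-1}$ in $B$, and $D_k$ the first time after $R_k$ outside $\tilde B$. Let $S_k=R_{k+1}-R_k$, $\mathcal N(t)=\#\{k\ge1:R_k\le t\}$, $\mu=M^d/\mathrm{cap}(B)$. By time $uM^d$ about $u\,\mathrm{cap}(B)$ excursions should have started, which is the Poisson mean in (F2).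

**Lemma 9.** Let $0<u_a<u_b$. There are $C_0,C,c$ depending on $d,u_a,u_b$ such that for $\gamma\in(0,\frac12]$, $K\ge C_0\gamma^{-4}$, $M\ge4Ks$, $u\in[u_a,u_b]$, $x_0\notin\tilde B$:
$$P_{x_0}\big[\mathcal N(uM^d)\notin[(1-\gamma)u\,\mathrm{cap}(B),(1+\gamma)u\,\mathrm{cap}(B)]\big]\le Ce^{-c\gamma^2s^{d-2}}.$$

*Proof.* We may assume that $\gamma^2s^{d-2}$ is larger than any fixed constant: otherwise enlarge $C$.

**Step 1: the mean of $S_k$ is nearly $\mu$.** This step is an exact identity for the stationary walk. Let $(X_n)_{n\in\mathbb Z}$ be the two-sided stationary walk on $T$, and $\mathcal E_n$ the event that $X_n\in B$ and the last visit to $B\cup\tilde B^c$ strictly before $n$ was in $\tilde B^c$. By reversibility $P[\mathcal E_0,X_0=x]=M^{-d}e^*(x)$. Given $\mathcal E_0$ and $X_0=x$, the future is a walk from $x$. Let $S$ be the first time in $B$ after the first exit from $\tilde B$. Then $S$ is the next $n\ge1$ at which $\mathcal E_n$ occurs: visits to $B$ before the exit were preceded by a visit to $B$ with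 no visit to $\tilde B^c$ in between, and the first visit to $B$ after the exit has its predecessor in $\tilde B^c$. By stationarity and recurrence,
$$\sum_xM^{-d}e^*(x)E_x[S]=\sum_{n\ge0}P[\mathcal E_0\cap\mathcal E_1^c\cap\dots\cap\mathcal E_n^c]=\sum_{n\ge0}P[\mathcal E_{-n}\cap\mathcal E_{-n+1}^c\cap\dots\cap\mathcal E_0^c]=P\Big[\bigcup_{n\le0}\mathcal E_n\Big]=1,$$
since the events in the last sum are disjoint, indexed by the last occurrence up to time $0$. So $\sum_xe^*(x)E_x[S]=M^d$. Since $X_{D_{k-1}}\notin\tilde B$ for all $k\ge1$, Lemma 8 (with $F=B$) and Lemma 7(c) give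
$$E[S_k|\mathcal F_{D_{k-1}}]=\sum_xP_{X_{D_{k-1}}}[X_{H_B}=x]\,E_x[S]=\mu(1+O(K^{-1/4}))\in\big[(1-\tfrac\gamma{20})\mu,(1+\tfrac\gamma{20})\mu\big]$$
for $C_0$ large.

**Step 2: $S_k/\mu$ has exponential tails.** This step bounds exponential moments. Let $y\in T$, and choose lifts $\hat y,\hat b\in\hat B$ to $\mathbb Z^d$ with $|\hat y-\hat b|_\infty\le M/2$. For $n\ge1$, on $\mathbb Z^d$,
$$P^T_y[H_B\le n]\ge P_{\hat y}[H_{\hat B}<\infty]-E_{\hat y}\big[P_{X_n}[H_{\hat B}<\infty]\big]\ge c(s/M)^{d-2}-\sum_xe_{\hat B}(x)\sum_{r\ge n}Cr^{-d/2}\ge c(s/M)^{d-2}-Cs^{d-2}n^{1-d/2}.$$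
With $n=\lceil C_3M^2\rceil$, $C_3$ large, the right side is at least $c(s/M)^{d-2}$. By the Markov property $P_y[H_B>jn]\le(1-c(s/M)^{d-2})^j$. Since $\mu\asymp M^ds^{2-d}$, that is, $\mu/n\asymp(M/s)^{d-2}$, we get $\sup_yP_y[H_B>t\mu]\le Ce^{-ct}$. For the exit from $\tilde B$, lift to $\mathbb Z^d$: $|X_n-b|^2-n$ is a martingale, so for $y\in\tilde B$ the mean exit time is at most $d(Ks+1)^2\le4d(Ks)^2$. By Markov's inequality and the Markov property, $P_y[H_{\tilde B^c}>8d(Ks)^2j]\le2^{-j}$; and $(Ks)^2\le M^2\le C\mu$. As $S_k$ is an exit time from $\tilde B$ followed by a hitting time of $B$, $P[S_k>t\mu|\mathcal F_{D_{k-1}}]\le Ce^{-ct}$, with constants depending on $d$ only. From $e^z\le1+z+z^2e^{|z|}$ it follows that for $|\lambda|\le\lambda_0(d)$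
$$E[e^{\lambda S_k/\mu}|\mathcal F_{D_{k-1}}]\le\exp\big(\lambda E[S_k/\mu|\mathcal F_{D_{k-1}}]+C\lambda^2\big).$$

**Step 3: concentration of the sum.** The conditioning in step 2 is at $D_{k-1}$, while $S_{k-1}=R_k-R_{k-1}$ is not known at that time. But $S_{k-2},S_{k-4},\dots$ are $\mathcal F_{R_{k-1}}$-measurable, and $\mathcal F_{R_{k-1}}\subset\mathcal F_{D_{k-1}}$. So iterate the last bound over odd $k$ and over even $k$ separately, and combine by Cauchy–Schwarz: for $0<\lambda\le\lambda_0$,
$$E\Big[e^{\frac\lambda2\sum_{k\le n}S_k/\mu}\Big]\le e^{\frac n2(\lambda(1+\frac\gamma{20})+C\lambda^2)},\qquad E\Big[e^{-\frac\lambda2\sum_{k\le n}S_k/\mu}\Big]\le e^{\frac n2(-\lambda(1-\frac\gamma{20})+C\lambda^2)}.$$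
Take $\lambda=c\gamma$ with $c$ small. Since $\frac18>\frac1{20}$, Chernoff's bound gives
$$P\Big[\sum_{k\le n}S_k\ge(1+\tfrac\gamma8)n\mu\Big]+P\Big[\sum_{k\le n}S_k\le(1-\tfrac\gamma8)n\mu\Big]\le2e^{-c\gamma^2n}.$$

**Step 4: from times to counts.** Let $t=uM^d=u\,\mathrm{cap}(B)\mu$.

If $\mathcal N(t)>(1+\gamma)u\,\mathrm{cap}(B)$, put $n=\lfloor(1+\gamma)u\,\mathrm{cap}(B)\rfloor$. Then $R_{n+1}\le t$. Using $\frac1{1+\gamma}\le1-\frac{2\gamma}3$ and that $n\gamma$ is large,
$$\sum_{k\le n}S_k\le R_{n+1}\le t\le\frac{n+1}{1+\gamma}\mu\le\Big(1+\frac1n\Big)\Big(1-\frac{2\gamma}3\Big)n\mu\le\Big(1-\frac\gamma8\Big)n\mu.$$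
If $\mathcal N(t)<(1-\gamma)u\,\mathrm{cap}(B)$, put $n'=\lfloor(1-\gamma)u\,\mathrm{cap}(B)\rfloor$. Then $R_1+\sum_{k\le n'}S_k=R_{n'+1}>t$. Either $R_1=H_B>\frac\gamma4t$, which by step 2 has probability at most $Ce^{-c\gamma u\,\mathrm{cap}(B)}$, or
$$\sum_{k\le n'}S_k>\Big(1-\frac\gamma4\Big)t\ge\frac{1-\gamma/4}{1-\gamma}n'\mu\ge\Big(1+\frac\gamma8\Big)n'\mu.$$
Conclude by step 3, as $n,n'\ge cs^{d-2}$. $\square$

## 7. Separated cubes are almost independent, up to a change of level

For $\delta\in(0,\frac12]$ let $K(\delta)=\lceil C_K\delta^{-4}\rceil$, with $C_K$ large, depending on $d,u_a,u_b$.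

**Proposition 10.** Let $0<u_a<u_b$. There are $C,c$ depending on $d,u_a,u_b$ such that, for $\delta\in(0,\frac12]$, $u\in[u_a,u_b]$, in setting (S) with $K=K(\delta)$, $x_0\notin\bigcup\tilde B_i$, and $f_i$ functions of subsets of $B_i$ with values in $[0,1]$:

(a) if all $f_i$ are increasing,
$$E_{x_0}\Big[\prod_if_i(X_{[0,uM^d]}\cap B_i)\Big]\le\prod_iE\big[f_i(\mathcal I^{(1+\delta)u}\cap B_i)\big]+mCe^{-c\delta^2s^{d-2}};$$

(b) if all $f_i$ are decreasing, the same holds with $(1-\delta)u$ in place of $(1+\delta)u$;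

(c) for cubes $B_i\subset\mathbb Z^d$ of side $s$ with the $\tilde B_i$ at pairwise sup-distance $\ge2$, (a) and (b) hold with $\mathcal I^u$ in place of $X_{[0,uM^d]}$.

*Proof.* Let $\gamma=\delta/16\le\frac1{32}$. Take $C_K$ so large that all errors $O(K^{-1/4})$ below are small enough for the stated bounds in $\gamma$, and that Lemma 9 applies with $\gamma$. We may assume that $\delta^2s^{d-2}$ is large, so integer parts are harmless. Write $\kappa=\mathrm{cap}(B_i)$, the same for all $i$. Let $\nu_i$ be the law of a walk started from $\bar e_{B_i}$ and stopped on leaving $\tilde B_i$.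

**Excursions and their laws.** We first cut the walk into pieces whose laws are close to $\nu_i$. Let $D_0=0$; $R_k$ is the first time $\ge D_{k-1}$ in $F$; the label $i_k$ is the index of the cube that contains $X_{R_k}$; $D_k$ is the first exit from $\tilde B_{i_k}$ after $R_k$; $\xi_k=(X_n)_{R_k\le n\le D_k}$. (If the walk visits $B_1$, leaves $\tilde B_1$, visits $B_1$ again, leaves $\tilde B_1$ and then visits $B_2$, the labels are $1,1,2$.) Since the $\tilde B_i$ are at distance $\ge2$, $X_{D_k}\notin\bigcup_j\tilde B_j$. By Lemma 8, given $\mathcal F_{D_{k-1}}$ and $i_k=i$, the law $\kappa_k$ of $\xi_k$ satisfies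
$$(1-\gamma)\nu_i\le\kappa_k\le(1+\gamma)\nu_i.\tag{2}$$
An excursion with label $j$ stays in $\tilde B_j$ before its endpoint, and its endpoint is in no $\tilde B_{j'}$. So $B_i$ is visited only during excursions with label $i$, and the number $\mathcal N_i$ of label-$i$ excursions with $R_k\le uM^d$ is the one-cube count of Lemma 9 for $B_i$.

**Part (a): cover the excursions by independent ones.** We build $X$ from independent stacks. Let $(\zeta^i_l)_{l\ge1}$, $i\le m$, be independent stacks of i.i.d. $\nu_i$-paths. Given the path up to $D_{k-1}$, draw $i_k$ from its conditional law. Read successive unread entries of stack $i_k$, accept an entry $w$ with probability $\kappa_k(w)/((1+\gamma)\nu_{i_k}(w))$, which is at most $1$ by (2), and let $\xi_k$ be the first accepted entry. Unread entries are i.i.d. and independent of everything generated so far; a read entry equals $w$ and is accepted with probability $\kappa_k(w)/(1+\gamma)$, so the first accepted entry has law $\kappa_k$. Then draw the path between $D_{k-1}$ and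 $R_k$ from its conditional law given its endpoints; by the strong Markov property it is conditionally independent of the rest of $\xi_k$. This gives $X$ its law. Each read is accepted with probability $\sum_w\kappa_k(w)/(1+\gamma)=\frac1{1+\gamma}$ whatever the past, so the numbers of reads are i.i.d. geometric$(\frac1{1+\gamma})$, also along the excursions with label $i$.

Let $n_+=\lfloor(1+3\gamma)(1+\gamma)u\kappa\rfloor\le(1+5\gamma)u\kappa$. By Lemma 9, $\mathcal N_i\le(1+\gamma)u\kappa$ up to probability $Ce^{-c\delta^2s^{d-2}}$. By (F5), the first $\lfloor(1+\gamma)u\kappa\rfloor$ label-$i$ excursions use at most $n_+$ reads up to probability $P[\mathrm{Bin}(n_+,\frac1{1+\gamma})<\lfloor(1+\gamma)u\kappa\rfloor]$. The binomial mean is at least $(1+3\gamma)u\kappa-1$, larger than $(1+\gamma)u\kappa$ by at least $2\gamma u\kappa-1\ge\gamma u\kappa$, so this probability is again at most $Ce^{-c\delta^2s^{d-2}}$. Outside these events,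
$$X_{[0,uM^d]}\cap B_i\subset Z_i:=B_i\cap\bigcup_{l\le n_+}\mathrm{range}(\zeta^i_l).$$
The $Z_i$ are independent, because $n_+$ is deterministic. As the $f_i$ are increasing, $E_{x_0}[\prod f_i]\le\prod E[f_i(Z_i)]+mCe^{-c\delta^2s^{d-2}}$.

It remains to compare $Z_i$ with interlacements. By (F5), $P[\mathrm{Poisson}((1+16\gamma)u\kappa)<n_+]\le Ce^{-c\delta^2\kappa}$. A $\nu_i$-path extends to a full walk started from $\bar e_{B_i}$, which only enlarges the range. So (F2) with $16\gamma=\delta$ gives $E[f_i(Z_i)]\le E[f_i(\mathcal I^{(1+\delta)u}\cap B_i)]+Ce^{-c\delta^2s^{d-2}}$. For numbers in $[0,1]$, products differ by at most the sum of the differences. This proves (a).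

**Part (b), first half: independent excursions inside the walk.** Now generate $\xi_k$ by an independent Bernoulli$(1-\gamma)$ coin: on success it is the next unread entry of stack $i_k$; otherwise it is drawn from $(\kappa_k-(1-\gamma)\nu_{i_k})/\gamma$, a probability by (2). The law of $\xi_k$ is $\kappa_k$. The first $\mathcal N_i-1$ label-$i$ excursions are completed by time $uM^d$. By Lemma 9, $\mathcal N_i\ge(1-\gamma)u\kappa$ up to probability $Ce^{-c\delta^2s^{d-2}}$. Among the first $\lceil(1-\gamma)u\kappa\rceil-1$ label-$i$ excursions the mean number of successes is at least $(1-2\gamma)u\kappa-1$. So by (F5), up to the same order of probability, at least $n_-=\lfloor(1-5\gamma)u\kappa\rfloor\ge(1-6\gamma)u\kappa$ are successes, and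
$$X_{[0,uM^d]}\cap B_i\supset Z_i^-:=B_i\cap\bigcup_{l\le n_-}\mathrm{range}(\zeta^i_l),$$
with independent $Z^-_i$.

**Part (b), second half: interlacements inside $Z_i^-$.** For each $i$ separately we couple $\mathcal I^{(1-\delta)u}\cap B_i\subset Z_i^-$ up to probability $Ce^{-c\delta^2s^{d-2}}$. The new point is that a trajectory in (F2) may return to $B_i$. Process the $\mathrm{Poisson}((1-16\gamma)u\kappa)$ trajectories one after another, and cut each into its excursions from $B_i$ to $\tilde B_i^c$. A first excursion has law $\nu_i$. After the trajectory leaves $\tilde B_i$ at $z$, a return has probability at most $\gamma$ by Lemma 7(d). Given a return, the next excursion has law at most $(1+\gamma)\nu_i$ by Lemma 7(a), normalized. By rejection sampling as in (a), all excursions can be read from a $\nu_i$-stack with i.i.d. geometric$(\frac1{1+\gamma})$ numbers of reads. The number of excursions of each trajectory is dominated, given the past, by a geometric$(1-\gamma)$ variable. By (F5), outside probability $Ce^{-c\delta^2\kappa}$,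 there are

- at most $(1-12\gamma)u\kappa$ trajectories;
- at most $(1+2\gamma)(1-12\gamma)u\kappa$ excursions, since $(1+2\gamma)(1-\gamma)\ge1+\frac\gamma2$;
- at most $(1+3\gamma)(1+2\gamma)(1-12\gamma)u\kappa$ reads, since $\frac{1+3\gamma}{1+\gamma}\ge1+\gamma$.

The last number is at most $(1-6\gamma)u\kappa\le n_-$, because $(1+5\gamma+6\gamma^2)(1-12\gamma)\le1-7\gamma$. As $f_i$ is decreasing, $E[f_i(Z_i^-)]\le E[f_i(\mathcal I^{(1-\delta)u}\cap B_i)]+Ce^{-c\delta^2s^{d-2}}$. Conclude as in (a).

**Part (c): let the torus grow.** First we identify the local limit of the walk, using (a) and (b) for one cube. Let $A\subset\mathbb Z^d$ be finite and $f$ an increasing $[0,1]$-valued function of subsets of $A$. Apply (a) with $m=1$ and a fixed cube $B\supset A$ of side $s$; a uniform $X_0$ lies outside $\tilde B$ with probability tending to $1$ as $M\to\infty$. So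
$$\limsup_ME[f(X_{[0,uM^d]}\cap A)]\le E[f(\mathcal I^{(1+\delta)u}\cap A)]+Ce^{-c\delta^2s^{d-2}}.$$
Let $s\to\infty$, then $\delta\to0$: by the continuity in (F2) the $\limsup$ is at most $E[f(\mathcal I^u\cap A)]$. Applying (b) to $1-f$ gives the matching $\liminf$. Hence $E[f(X_{[0,uM^d]}\cap A)]\to E[f(\mathcal I^u\cap A)]$, and the same holds for decreasing $f$. Now let $M\to\infty$ in (a) and (b) for fixed cubes $B_1,\dots,B_m$, averaging over $X_0$, which lies outside $\bigcup\tilde B_i$ with probability tending to $1$. The product $\prod f_i$ is monotone and depends on finitely many sites, so the left side converges to $E[\prod f_i(\mathcal I^u\cap B_i)]$. The right side does not depend on $M$. $\square$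

## 8. Choosing the scales: a hill

Fix $u\in(0,u_*)$, $\theta_0=\theta(u)>0$ and $[u_a,u_b]=[u/2,2u]$. We may assume $\varepsilon\le\theta_0/(4\cdot5^d)$. From here on constants may depend on $u$ too. Let
$$P_k(\ell,v,\eta)=P\big[F_k([0,\ell)^d,\eta)\text{ occurs for }\mathcal V^v\cap[0,\ell)^d\big],\qquad k=1,2.$$
$P_1$ is nondecreasing and $P_2$ nonincreasing in $v$, and both are nonincreasing in $\eta$.

A cut by a factor $n$, with sprinkling $\delta$ and allowed proportion $\beta$ of bad sites, has four costs. The level moves by a factor $1\pm\delta$. The tolerance grows by $C_1(\beta+\frac1n+\frac hL)$. The decoupling error is $e^{-c\delta^2L^{d-2}}$. And the union bound costs $n^{dj}$. With $\Pi=-\log(\text{probability of a deviation})$, the recursion from side $L_i$ to the next larger side $L_{i-1}=n_iL_i$ will read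
$$\Pi_{i-1}\ge\min\big(j_i(\Pi_i-\Psi_i),\;c\,\delta_i^2L_i^{d-2}-j_i\Psi_i\big),\qquad\Psi_i\asymp\log n_i.$$

Index the strength of a cut by $a\ge1$: larger $a$ means larger $n$ and smaller $\delta,\beta$, geometrically in $a$. Let $i=1$ be the top scale (near $N$) and $i=I$ the bottom one. Which $a_i$ should be used at scale $i$?

- *Flat, $a_i=a$.* The number of cuts is of order $\log N$, and the tolerances add up to at least $C_1I/n(a)\to\infty$. So $a_i$ must vary.
- *Largest on top, $(a_1,\dots,a_I)=(I,\dots,1)$, with $n(a)=2^{Aa}$.* The product of the $n_i$ is $2^{AI(I+1)/2}\le N$. The error term at $i=1$ is $c\,\delta_1^2L_1^{d-2}$ with $L_1\le N2^{-AI}$, so the recursion cannot give more than a constant times $2^{-A(d-2)I}N^{d-2}$. With bottom sides of bounded order at the scale of one cut, $I$ grows like $\sqrt{\log N}$, and the exponent $N^{d-2}$ is missed by a factor that tends to infinity.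
- *Largest at the bottom, $(1,\dots,I)$.* The first cut is useful only if $p_I<n_I^{-d}=2^{-dAI}$. But (F4) gives no rate, so the side $L_I$ at which this holds is not controlled in terms of $I$, and neither is the loss $L_I^{-(d-2)}$ in the first term of the recursion.

The remedy is to be gentle at both ends: $a_i=\min(i,I+1-i)$. For $I=5$ this is $1,2,3,2,1$. The bottom cut is one fixed cut, so the law of large numbers is enough to start, and the top cut loses only a bounded factor. A strong cut in the middle is surrounded by many scales, whose number is quadratic in the exponent, and they absorb its losses. Sums of $\delta_i$, $\beta_i$, $1/n_i$ are at most twice a geometric series.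

**Parameters**, in this order.

1. $\delta_*\in(0,\frac18]$ such that $u^\pm:=u(1\pm4\delta_*)$ satisfy $u^+<u_*$, $\theta(u^+)\ge\theta_0-\frac\varepsilon8$, $\theta(u^-)\le\theta_0+\frac\varepsilon8$; this is possible by (F3).
2. $\beta_*=\varepsilon/(16C_1)$.
3. For $a\ge1$: $\delta(a)=\delta_*2^{-a}$, $\beta(a)=\beta_*2^{-a}$, $n(a)=2^{Aa}$, $K(a)=K(\delta(a))$, $D(a)=10K(a)+2=O(\delta_*^{-4}2^{4a})$, $j(a)=n(a)^{d-3/2}$. The even integer $A\ge4$ is so large that for all $a\ge1$
$$\beta(a)\,n(a)^{1/2}\ge4(2D(a))^d,\qquad n(a)\ge20K(a)\ge20,\qquad4C_12^{-A}\le\tfrac\varepsilon8.\tag{3}$$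
Since $A$ is even and $\ge4$, $j(a)$ is an integer $\ge4$.
4. $h$ with $\theta_h(u^-)\le\theta(u^-)+\frac\varepsilon8\le\theta_0+\frac\varepsilon4$.
5. $\ell_*$, a large integer, fixed in Section 10.

**Starting input.** $P_1(\ell,u^+,\frac\varepsilon2)\to0$ as $\ell\to\infty$, by (F4) at level $u^+$ and $\theta(u^+)\ge\theta_0-\frac\varepsilon8$. Also $P_2(\ell,u^-,\frac\varepsilon2)\to0$, since
$$S_h(\mathcal V^{u^-}\cap[0,\ell)^d)\subset\{w\in[0,\ell)^d:|\text{cluster of }w\text{ in }\mathcal V^{u^-}|\ge h\},$$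
and the density of the set on the right converges in probability to $\theta_h(u^-)\le\theta_0+\frac\varepsilon4$ by the ergodic theorem and (F2).

**Scales.** For $I\ge1$ and $1\le i\le I$ let $a_i=\min(i,I+1-i)$, and write $n_i=n(a_i)$, $\delta_i=\delta(a_i)$, and so on. Let $\Sigma_I=\sum_{i\le I}a_i=\lfloor(I+1)^2/4\rfloor$ and $P_I=\prod_{i\le I}n_i=2^{A\Sigma_I}$. For $N\ge\ell_*2^A$ let $I$ be maximal with $\ell_*P_I\le N$, put $L_I=\lfloor N/P_I\rfloor\ge\ell_*$, and $L_{i-1}=n_iL_i$ for $i=I,\dots,1$. Then $L_0=P_IL_I\le N<(L_I+1)P_I\le2L_0$. By maximality of $I$ and $\Sigma_{I+1}-\Sigma_I=\lfloor(I+2)/2\rfloor$,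
$$\tfrac N2<L_0\le N,\qquad L_I\le\ell_*P_{I+1}/P_I\le\ell_*2^{A(I+2)/2}.\tag{4}$$
The sequence $a_1,\dots,a_I$ rises from $1$ by unit steps and then falls to $1$ by unit steps (the maximum being repeated if $I$ is even). So
$$\sum_{l>i}a_l\ge\frac{a_i(a_i-1)}2,\qquad\sum_{l<i}a_l\ge\frac{a_i(a_i-1)}2.\tag{5}$$

**Levels.** $v_0^\pm=u$, $v_i^+=v_{i-1}^+(1+\delta_i)$, $v_i^-=v_{i-1}^-(1-\delta_i)$. Since $\sum\delta_i\le2\delta_*\le\frac14$, we have $e^{2\delta_*}\le1+4\delta_*$ and $u^-\le v_i^-\le v_i^+\le u^+$. All levels lie in $[u_a,u_b]$.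

**Tolerances.** $\eta_I=\frac\varepsilon2$ and $\eta_{i-1}=\eta_i+C_1(\beta_i+\frac1{n_i}+\frac h{L_i})$. Since $\sum\beta_i\le2\beta_*$, $\sum\frac1{n_i}\le4\cdot2^{-A}$ and $L_{i-1}\ge2L_i$,
$$\eta_0\le\frac\varepsilon2+2C_1\beta_*+4C_12^{-A}+\frac{2C_1h}{\ell_*}\le\varepsilon,\qquad\text{provided }\frac{2C_1h}{\ell_*}\le\frac\varepsilon8.$$

For $1\le i\le I$ let
$$p_i=\max_{\ell\in\{L_i,5L_i\}}\max\big(P_1(\ell,v_i^+,\eta_i),P_2(\ell,v_i^-,\eta_i)\big).$$
Let $p_0$ be the maximum of the four probabilities of $F_1(\cdot,\eta_0)$ and $F_2(\cdot,\eta_0)$ at side $N$ for $\mathcal V^u\cap B_N$ and for $\mathbb T_N\setminus X_{[0,uN^d]}$, where in the second case clusters are taken in the torus graph.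

## 9. From side $L_i$ to side $L_{i-1}$

**Lemma 11.** Assume $\frac{\theta_0}2\ell_*^d\ge h$ and $2C_1h/\ell_*\le\frac\varepsilon8$. For $1\le i\le I$,
$$p_{i-1}\le2(5n_i)^{dj_i}\Big[\big((2d+2)p_i\big)^{j_i}+j_iCe^{-c\delta_i^2L_i^{d-2}}\Big].\tag{6}$$

*Proof.* **Step 1: many bad sites.** This step translates a deviation at the larger side. Let $Q$ have side $\ell\in\{L_{i-1},5L_{i-1}\}$ if $i\ge2$, and side $N$ if $i=1$. Apply Proposition 6 with $L=L_i$, $\eta=\eta_i$, $\beta=\beta_i$, at a level $v\in\{v_{i-1}^-,v_{i-1}^+\}$. Here $n\in\{n_i,5n_i\}$ for $i\ge2$, and $n=\lfloor N/L_1\rfloor\in[n_1,2n_1]$ for $i=1$, by (4); in all cases $20\le n_i\le n\le5n_i$. Since $n\ge n_i$, $\eta_i+\eta'\le\eta_{i-1}$. All tolerances are at most $\varepsilon\le\theta_0/(4\cdot5^d)$, and $\frac{\theta_0}2L_i^d\ge h$. So if $F_1(Q,\eta_{i-1})$ or $F_2(Q,\eta_{i-1})$ occurs, more than $\beta_in^{d-1}$ sites of $\Lambda$ are bad.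

**Step 2: a sparse set of bad sites of one type.** This step prepares the decoupling. Write $L=L_i$, $K=K_i$, $D=D_i$, and set $s=5L$, $b_x=Lx+\lfloor L/2\rfloor(1,\dots,1)\in W_x$. Then $W_x$ is a cube of side $s$ and $\tilde W_x=\{|y-b_x|_\infty\le5KL\}$. On the torus, condition on $X_0=x_0$ and discard the sites $x$ with $x_0\in\tilde W_x$. There are at most $(10K+1)^d\le(2D)^d$ of them, since the points $Lx_r$ in each coordinate are spaced by at least $L$, also cyclically. By (3), $(2D)^d\le\frac14\beta_in_i^{1/2}\le\frac12\beta_in^{d-1}$. So at least $\frac12\beta_in^{d-1}$ bad sites remain, and at least $\frac14\beta_in^{d-1}$ of them are of one type, 1-bad or 2-bad. Greedily choose among these a set $J$ with pairwise sup-distance $\ge D$ (cyclic distance mod $n$ on the torus). Each choice excludes at most $(2D)^d$ sites, and by (3)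
$$\frac{\frac14\beta_in^{d-1}}{(2D)^d}\ge n^{d-1}n_i^{-1/2}\ge n_i^{d-3/2}=j_i,$$
so we can take $|J|=j_i$.

**Step 3: the cubes $W_x$, $x\in J$, satisfy the separation hypothesis.** Two centers $b_x$ are at sup-distance at least $(10K+2)L$; on the torus, if a coordinate difference is $a\in[D,n-D]$, use $N-La\ge L(n-a)\ge LD$. Hence the $\tilde W_x$ are at pairwise sup-distance at least $(10K+2)L-10KL\ge2$. On the torus also $N\ge nL\ge20KL=4Ks$ by (3), which is what setting (S) requires.

**Step 4: union bound and decoupling.** There are at most $n^{dj_i}\le(5n_i)^{dj_i}$ sets $J$ and two types. Being 1-bad is increasing, being 2-bad is decreasing, and both depend on $W_x$ only. By Proposition 10 with $\delta=\delta_i$ — part (c) for interlacements, parts (a) and (b) on the torus, uniformly in $x_0$ — the probability that all $x\in J$ are 1-bad is at most the product of the probabilities at level $v(1+\delta_i)\le v_i^+$, plus $j_iCe^{-c\delta_i^2L_i^{d-2}}$. By translation invariance and monotonicity in the level, each factor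 is at most
$$(2d+1)P_1(L_i,v_i^+,\eta_i)+P_1(5L_i,v_i^+,\eta_i)\le(2d+2)p_i.$$
For 2-bad sites the level is $v(1-\delta_i)\ge v_i^-$, and each factor is at most $P_2(L_i,v_i^-,\eta_i)+P_2(5L_i,v_i^-,\eta_i)\le2p_i$. $\square$

The event $F_1$ at level $v_{i-1}^+$ needs control of 2-bad sites too, and $F_1$ and $F_2$ are monotone in opposite directions. This is why the levels $v_i^+$ and $v_i^-$ are carried along together.

## 10. Solving the recursion

**Step 1: logarithmic form.** Let $\Pi_i=-\log p_i\in[0,\infty]$ and $\Psi_i=C_2\log n_i=C_2(\log2)Aa_i$. The quantities $dj_i\log(5n_i)$, $j_i\log(2d+2)$, $\log(Cj_i)$ and $\log4$ are at most constants (depending on $d,u$) times $j_i\log n_i$. So for $C_2=C_2(d,u)$ large, (6) gives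
$$\Pi_{i-1}\ge\min\big(j_i(\Pi_i-\Psi_i),\;c\,\delta_i^2L_i^{d-2}-j_i\Psi_i\big).\tag{7}$$

**Step 2: choice of $\ell_*$.** This step makes the losses harmless. Choose $\ell_*$ so large that, besides the hypotheses of Lemma 11, the following hold.

($\alpha$) $\max(P_1(\ell,u^+,\frac\varepsilon2),P_2(\ell,u^-,\frac\varepsilon2))\le\exp(-\max(1,2C_2A\log2))$ for all $\ell\ge\ell_*$. This is possible by the starting input of Section 8. Since $a_I=1$, $\eta_I=\frac\varepsilon2$ and $u^-\le v_I^-\le v_I^+\le u^+$, it gives $\Pi_I\ge\max(1,2\Psi_I)$.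

($\beta$) $c\,\delta_i^2L_i^{d-2}\ge2j_i\Psi_i$ for all $i$, uniformly in $I$. With $b=a_i$, (5) gives $L_i=L_I\prod_{l>i}n_l\ge\ell_*2^{Ab(b-1)/2}$, whereas $j_i\Psi_i\delta_i^{-2}\le C_*b\,2^{A(d-3/2)b+2b}$, with $C_*$ depending on $d,u,A,\delta_*$. Since
$$(d-2)\tfrac{Ab(b-1)}2-A(d-\tfrac32)b-2b-\log_2b$$
is bounded below over $b\ge1$, a large $\ell_*$ suffices.

By ($\beta$), (7) becomes $\Pi_{i-1}\ge\min(j_i(\Pi_i-\Psi_i),\frac c2\delta_i^2L_i^{d-2})$.

**Step 3: $\Pi_i\ge2\Psi_i$ for $1\le i\le I$.** This step shows that the union bound never wins. It holds for $i=I$ by ($\alpha$). If it holds for some $i\ge2$, then by ($\beta$)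
$$\Pi_{i-1}\ge\min\big(j_i\Psi_i,\tfrac c2\delta_i^2L_i^{d-2}\big)\ge j_i\Psi_i\ge4\Psi_i\ge2\Psi_{i-1},$$
since $j_i\ge4$ and $a_{i-1}\le a_i+1\le2a_i$. Hence $\Pi_i-\Psi_i\ge\frac12\Pi_i$, and for $1\le i\le I$
$$\Pi_{i-1}\ge\min\big(\tfrac12j_i\Pi_i,\ \tfrac c2\delta_i^2L_i^{d-2}\big).$$

**Step 4: unroll.** Iterating,
$$\Pi_0\ge\min\Big(\Pi_I\prod_{i\le I}\tfrac{j_i}2,\ \min_{1\le i\le I}\tfrac c2\delta_i^2L_i^{d-2}\prod_{l<i}\tfrac{j_l}2\Big).\tag{8}$$
Here the spare power of $n$ enters: since $A\ge4$,
$$\tfrac{j_l}2=n_l^{d-2}\cdot\tfrac{n_l^{1/2}}2\ge n_l^{d-2}\,2^{Aa_l/4}.$$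
Recall $L_i=L_0/\prod_{l\le i}n_l$.

*Error terms.* With $b=a_i$, the powers $n_l^{d-2}$ for $l<i$ cancel, and by (5) the $i$-th term is at least
$$\tfrac c2\delta_i^2L_0^{d-2}n_i^{-(d-2)}2^{\frac A4\sum_{l<i}a_l}\ge\tfrac c2\delta_*^2L_0^{d-2}\,2^{-2b-A(d-2)b+\frac A8b(b-1)}\ge c'L_0^{d-2},$$
because the exponent is bounded below over $b\ge1$.

*Starting term.* Since $\Pi_I\ge1$, by (4) and $\Sigma_I\ge\frac14((I+1)^2-1)$ it is at least
$$(L_0/L_I)^{d-2}2^{\frac A4\Sigma_I}\ge L_0^{d-2}\,\ell_*^{-(d-2)}\,2^{-A(d-2)(I+2)/2+\frac A{16}((I+1)^2-1)}\ge c''L_0^{d-2}.$$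

The constants $c',c''>0$ do not depend on $N$. Since $L_0>N/2$, $p_0\le e^{-c'''N^{d-2}}$ for all $N\ge\ell_*2^A$.

**Step 5: conclusion.** Let also $\theta_0N^d\ge h$. In either model, if $|\mathcal C_{\max}|<(\theta_0-\varepsilon)N^d$, then $F_1(\cdot,\eta_0)$ occurs, since $\eta_0\le\varepsilon$. If $|\mathcal C_{\max}|>(\theta_0+\varepsilon)N^d\ge h$, then $\mathcal C_{\max}\subset S_h$ and $F_2(\cdot,\eta_0)$ occurs. So
$$P\Big[\Big|\tfrac{|\mathcal C_{\max}|}{N^d}-\theta_0\Big|>\varepsilon\Big]\le2e^{-c'''N^{d-2}}.$$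
The finitely many smaller $N$ are absorbed in $C$. This proves Theorem 3, and with it claims (i) and (ii). $\square$

## 11. The upper tail at every level, and matching lower bounds

**Theorem 4(a).** Let $u>0$ and $\theta_0=\theta(u)\ge0$. Repeat Sections 8–10 using only $F_2$, $P_2$, 2-bad sites and the levels $v_i^-$. Proposition 6(a) needs neither $\theta_0>0$ nor a bound on $\eta$ nor $\frac{\theta_0}2L^d\ge h$, and the reduction $\varepsilon\le\theta_0/(4\cdot5^d)$ is dropped. Only $\theta(u^-)\le\theta_0+\frac\varepsilon8$ is needed in the choice of $\delta_*$, which is left-continuity, valid for all $u>0$ by (F3). The starting input for $P_2$ uses the ergodic theorem only, so (F4) is not needed. In Lemma 11, more than $\beta_in^{d-1}$ sites are now 2-bad, and the factor $\big(2P_2\big)^{j_i}$ is bounded as before; Section 10 is unchanged. For $N$ with $\varepsilon N^d\ge h$, $|\mathcal C_{\max}|>(\theta_0+\varepsilon)N^d\ge h$ implies $F_2(\cdot,\eta_0)$, and the bound follows. For $u>u_*$ we have $\theta(u)=0$, so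 there is no lower tail and this is the full two-sided estimate. $\square$

**Theorem 4(b), upper deviations in the box.** $P[\mathcal I^u\cap B_N=\emptyset]=e^{-u\,\mathrm{cap}(B_N)}\ge e^{-CN^{d-2}}$, and on this event $|\mathcal C^{u,\mathrm{box}}_{\max}|=N^d>(\theta+\varepsilon)N^d$.

**Theorem 4(b), upper deviations on the torus.** We confine the walk to a slab. Let $0<\kappa<1-\theta(u)-\varepsilon$ and $m=\lfloor\kappa N\rfloor\ge1$. Consider the event that the first coordinate of $X$ stays in $\{1,\dots,m\}$ up to time $uN^d$. The first coordinate moves by $\pm1$ with probability $\frac1{2d}$ each and otherwise stays. Killed outside $\{1,\dots,m\}$, it has the eigenfunction $\phi(x)=\sin(\frac{\pi x}{m+1})\in(0,1]$ with eigenvalue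
$$\lambda=1-\tfrac1d\big(1-\cos\tfrac\pi{m+1}\big)\ge1-Cm^{-2},\qquad\lambda\ge1-\tfrac1d,$$
the last because $\cos\frac\pi{m+1}\ge0$. Since $\phi\le1$, the walk started with first coordinate $x$ survives $t$ steps with probability at least $\lambda^t\phi(x)$. Hence the event has probability at least
$$\frac1N\sum_{x\le m}\phi(x)\,\lambda^{uN^d}\ge c\,e^{-C'N^{d-2}}$$
for large $N$, with $c>0$ depending on $\kappa$: at least a fixed proportion of the $x\le m$ have $\phi(x)\ge\frac1{\sqrt2}$, and $\log\lambda\ge-(1-\lambda)/\lambda\ge-Cm^{-2}$ with $m\ge\kappa N/2$. The factor $c$ is absorbed in $C'$. On the event, the complementary slab is vacant. It is connected and has at least $(1-\kappa)N^d$ vertices, so $|\mathcal C^u_{\max}|\ge(1-\kappa)N^d>(\theta+\varepsilon)N^d$.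

**Theorem 4(b), lower deviations in the box.** We change the level to a supercritical one. Fix $u'>u_*$. For each $h$, $|\mathcal C^{u',\mathrm{box}}_{\max}|\le\max(h,|S_h|)$ and $E|S_h|/N^d\le\theta_h(u')\to\theta(u')=0$ as $h\to\infty$. By Markov's inequality the event $F=\{|\mathcal C^{\mathrm{box}}_{\max}|<(\theta(u)-\varepsilon)N^d\}$ has probability tending to $1$ at level $u'$, because $\theta(u)-\varepsilon>0$. By (F2), in $B_N$ the levels $u$ and $u'$ differ only in the law of the number $\mathsf M$ of trajectories, with density $e^{(u'-u)\mathrm{cap}(B_N)}(u/u')^{\mathsf M}$ of level $u$ with respect to level $u'$. The first factor is at least $1$. Hence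
$$P_u[F]\ge(u/u')^{2u'\mathrm{cap}(B_N)}\,P_{u'}[F,\ \mathsf M\le2u'\mathrm{cap}(B_N)]\ge\tfrac12e^{-CN^{d-2}}$$
for large $N$, because $\mathrm{cap}(B_N)\to\infty$ and (F5) gives $P_{u'}[\mathsf M\le2u'\mathrm{cap}(B_N)]\to1$.

**Theorem 4(b), the two cases in the box.** If $\varepsilon\ge\max(\theta,1-\theta)$, then $|r-\theta|>\varepsilon$ is impossible for $r\in[0,1]$. Otherwise $\varepsilon<1-\theta$ or $\varepsilon<\theta$, one of the lower bounds in the box applies, and it matches the upper bound of Theorem 3. $\square$
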